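# Newform Dedekind sums as winding numbers: the image of $\Gamma_1(q_1q_2)$ is $2\mathcal O_F$

## Two theorems on the image of $S_{\chi_1,\chi_2}$

**Theorem 1.** Let $\chi_1,\chi_2$ be quadratic primitive Dirichlet characters modulo $q_1,q_2$ with $\chi_1\chi_2(-1)=1$. Then
$$S_{\chi_1,\chi_2}(\Gamma_1(q_1q_2))=2\mathbb Z .$$

**Theorem 2.** Let $\chi_1,\chi_2$ be arbitrary nontrivial primitive Dirichlet characters modulo $q_1,q_2$ with $\chi_1\chi_2(-1)=1$. Let $F=F_{\chi_1,\chi_2}$ be the number field generated by their values, with ring of integers $\mathcal O_F$. Then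
$$S_{\chi_1,\chi_2}(\Gamma_1(q_1q_2))=2\mathcal O_F .$$

The statement of Theorem 1 is the "Two Conjecture" of Evelyne S. Knight, Carlos Alexov Matos, Amira Sefidi, and Matthew P. Young, "The image of the generalized Dedekind sum", arXiv:2503.09741 (2025). So the conjecture is true. Theorem 1 is the case $F=\mathbb Q$ of Theorem 2, but it has a much shorter last step, and we shall prove it first.

Now the meaning of the symbols. As usual
$$\Gamma_0(N)=\Big\{\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(\mathbb Z):c\equiv0\ (\mathrm{mod}\ N)\Big\},\qquad \Gamma_1(N)=\Big\{\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma_0(N):a\equiv d\equiv1\ (\mathrm{mod}\ N)\Big\},$$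
and $B_1$ is the first Bernoulli function: $B_1(x)=0$ for $x\in\mathbb Z$, and $B_1(x)=x-\lfloor x\rfloor-\frac12$ otherwise. It is odd and has period $1$.

**Definition (newform Dedekind sum).** For $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma_0(q_1q_2)$ with $c\ge1$,
$$S_{\chi_1,\chi_2}(\gamma)=S_{\chi_1,\chi_2}(a,c)=\sum_{j\bmod c}\ \sum_{n\bmod q_1}\overline{\chi_2}(j)\,\overline{\chi_1}(n)\,B_1\Big(\frac jc\Big)B_1\Big(\frac n{q_1}+\frac{aj}c\Big).\tag{1}$$

It is known that (1) extends to a group homomorphism $S_{\chi_1,\chi_2}:\Gamma_1(q_1q_2)\to(F,+)$ which agrees with (1) whenever $c\ge1$. In the theorems, $S_{\chi_1,\chi_2}$ is this homomorphism, and the image is the image of the whole group. (It is also known that the image is a full-rank lattice in $F$; the theorems say which one, and the proof will not use this fact.) So each theorem contains two assertions: every value of this sum of products of fractions is twice an algebraic integer, and nothing smaller than $2\mathcal O_F$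 is generated.

Throughout, $N=q_1q_2$, $e(x)=e^{2\pi ix}$, and $S=S_{\chi_1,\chi_2}$. A nontrivial character has modulus at least $3$, so $q_1,q_2\ge3$ and $N\ge 9$. Put $\epsilon=\chi_1(-1)=\chi_2(-1)$.

The field $F$ is explicit. A character of order $n$ has as image a cyclic group of order $n$, that is, all of $\mu_n$. So the products $\overline{\chi_2}(r)\overline{\chi_1}(u)$ run over all of $\mu_m$ with $m=\mathrm{lcm}(\mathrm{ord}\chi_1,\mathrm{ord}\chi_2)$. Hence $F=\mathbb Q(\mu_m)$, $\mathcal O_F=\mathbb Z[\mu_m]$, and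

$$\text{the numbers }\overline{\chi_2}(r)\overline{\chi_1}(u)\text{ generate }\mathcal O_F\text{ as an additive group.}\tag{2}$$

For example, let $\chi_1$ be the character mod $5$ with $\chi_1(2)=i$ and let $\chi_2$ be the quadratic character mod $3$. Then $\chi_1(-1)=\chi_1(4)=-1=\chi_2(-1)$, $F=\mathbb Q(i)$, and Theorem 2 says that the image is $2\mathbb Z[i]$.

## The case $q_1=q_2=3$ by hand

Let $\chi_1=\chi_2=\chi$ be the quadratic character mod $3$. Then $N=9$. Take $\gamma\in\Gamma_1(9)$ with $c\ge1$, so $9\mid c$.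

The inner sum in (1) is $f(x)=B_1(x+\frac13)-B_1(x+\frac23)$ at $x=aj/c$. For $x$ in $(0,\frac13)$ or $(\frac23,1)$ we get $f(x)=-\frac13$; for $x\in(\frac13,\frac23)$ we get $f(x)=\frac23$. The values $x\in\frac13\mathbb Z$ do not occur with $3\nmid j$: they would need $\frac c3\mid aj$, and $3\mid\frac c3$, $3\nmid a$. Also, grouping $j=3i+1$ with $j=3i+2$,
$$\sum_{j\bmod c}\chi(j)B_1(j/c)=\sum_{i=0}^{c/3-1}\frac{(3i+1)-(3i+2)}c=-\frac13 .$$
Therefore
$$S(a,c)=\frac19+\sum_{\{aj/c\}\in(1/3,2/3)}\chi(j)B_1(j/c).$$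

If $a=1$ and $c=9m$, the sum runs over $3m<j<6m$; the $m$ pairs $(3i+1,3i+2)$ contribute $-\frac1{9m}$ each, so $S(1,9m)=\frac19-\frac19=0$.

For a nonzero value take $\gamma=\begin{pmatrix}10&7\\27&19\end{pmatrix}\in\Gamma_1(9)$. Here $10^{-1}\equiv19$ mod $27$. We need the $j$ prime to $3$ for which $10j$ mod $27$ is one of $10,11,13,14,16,17$; multiplying by $19$ gives $j=1,20,4,23,7,26$. The signs $\chi(j)$ are $+,-,+,-,+,-$, so the constants $\frac12$ cancel and
$$S(10,27)=\frac19+\frac{1+4+7-20-23-26}{27}=\frac19-\frac{19}9=-2 .$$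
So the image contains $2\mathbb Z$. What the hand computation does not show is that every value is an even integer.

## What formula (1) does and does not give

The direct approach is to stay with (1). Since $q_1\mid c$, both Bernoulli values lie in $\frac1{2c}\mathbb Z$, so (1) gives $S(\gamma)\in\frac1{4c^2}\mathcal O_F$. The bound gets worse as $c$ grows, and nothing in the shape of the sum removes the $c^2$. For one fixed level one can evaluate $S$ on finitely many generators of $\Gamma_1(N)$, because $S$ is a homomorphism. For all levels at once this has no uniform form. The other inclusion has the same trouble: one would need, for every pair $(\chi_1,\chi_2)$, matrices whose values generate $2\mathcal O_F$, and the simplest matrices, with $a=1$, gave $0$ above.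

The way out is to find an object that sees all $\gamma$ together. Two elementary observations point to it.

First, for $x\notin\mathbb Z$ the principal logarithm satisfies
$$\mathrm{Log}(1-e(x))=\log|2\sin\pi x|+\pi i\,B_1(x).\tag{3}$$
Indeed for $0<x<1$ we have $1-e(x)=2\sin(\pi x)\,e^{\pi i(x-1/2)}$ with $x-\frac12\in(-\frac12,\frac12)$, and both sides have period $1$. So the factor $B_1(\frac n{q_1}+\frac{aj}c)$ is an argument of $1-e(\frac n{q_1})e(\frac{aj}c)$.

Second, $B_1(j/c)$ appears when one sums a smooth function over the progression $j,j+c,j+2c,\dots$ with small step: $\sum_{l\ge0}g(h(l+x))$ has constant term $-(x-\frac12)g(0)$ as $h\to0$ (Lemma 5 below).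

Together they suggest the function $\sum_{k,u}\overline{\chi_2}(k)\overline{\chi_1}(u)\,\mathrm{Log}(1-e(\tfrac u{q_1})e(kz))$ as $z\to a/c$. Its limit should be $S(a,c)$ up to a constant factor. If the exponential of such a function is $\Gamma_1(N)$-invariant, then $S$ is a winding number, which is an integer. And if all winding numbers are divisible by $p$, that invariant function has an invariant $p$-th root, which will be too good to exist. That is the whole plan.

## The product $U_\varphi$ and its logarithm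

Exponents must be integers, so for general $F$ we project $\mathcal O_F$ to $\mathbb Z$. Fix an additive map $\varphi:\mathcal O_F\to\mathbb Z$ and extend it $\mathbb Q$-linearly to $F\to\mathbb Q$. For Theorem 1 take $F=\mathbb Q$, $\varphi=\mathrm{id}$ throughout.

Put $\zeta=e(1/q_1)$, $K=\mathbb Q(\zeta)$, $\mathcal O=\mathbb Z[\zeta]$ (the ring of integers of $K$), $q=e(z)$, and
$$\theta(r,u)=\varphi\big(\overline{\chi_2}(r)\overline{\chi_1}(u)\big)\in\mathbb Z\qquad(r\bmod q_2,\ u\bmod q_1),$$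
which is zero unless $(r,q_2)=(u,q_1)=1$. Because $\chi_1\chi_2(-1)=1$ and $\chi_2$ is nontrivial,
$$\theta(-r,-u)=\theta(r,u),\qquad \sum_{r\bmod q_2}\theta(r,u)=0.\tag{4}$$

**Definition (the product $U$).** For $z$ in the upper half plane $\mathbb H$,
$$U(z)=U_\varphi(z)=\prod_{k\ge1}\prod_{u\bmod q_1}(1-\zeta^uq^k)^{\theta(k,u)},\qquad \log U(z)=\sum_{k\ge1}\sum_{u\bmod q_1}\theta(k,u)\,\mathrm{Log}(1-\zeta^uq^k).$$

Since $|\mathrm{Log}(1-x)|\le|x|/(1-|x|)$ for $|x|<1$ and $\theta$ takes finitely many values, the sum converges absolutely and locally uniformly. So $U$ is holomorphic and nonvanishing, $\log U$ is a holomorphic logarithm of it, and $\log U(z)\to0$ as $\operatorname{Im}z\to\infty$. Each $(1-\zeta^uq^k)^{\pm1}$ lies in $1+q^k\mathcal O[[q]]$, so $U\in1+q\mathcal O[[q]]$.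

Example: for $q_1=q_2=3$ as above, with $\varphi=\mathrm{id}$, $U=\prod_{k}\big((1-\zeta q^k)/(1-\zeta^{-1}q^k)\big)^{\chi(k)}=1-i\sqrt3\,q+\cdots$.

We shall often take roots of power series, so we record once:

**(R)** Every $A\in1+qK[[q]]$ has exactly one $p$-th root in $1+qK[[q]]$. If $A$ is a series in $q^n$, so is the root. If $A=1+cq^k+O(q^{k+1})$, the root is $1+\frac cpq^k+O(q^{k+1})$.

Existence and the last two claims come from the binomial series $(1+x)^{1/p}$. For uniqueness, if $A_1^p=A_2^p$, then $A_1/A_2$ is a root of $X^p-1$ in the domain $K(\mu_p)[[q]]$, hence a constant root of unity, and its constant term is $1$.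

## $U$ as a product of Klein forms

To see how $U$ transforms we write it in terms of functions with known transformation laws. We recall these from Kubert–Lang, *Modular Units*, Ch. 2 §1. For $v=(v_1,v_2)\in\mathbb Q^2\setminus\mathbb Z^2$ the Klein form $\mathfrak k_v$ is holomorphic and nonvanishing on $\mathbb H$, and

* (K0) $\mathfrak k_{-v}=-\mathfrak k_v$;
* (K1) $\mathfrak k_v(\gamma\tau)=(c\tau+d)^{-1}\mathfrak k_{v\gamma}(\tau)$ for $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(\mathbb Z)$;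
* (K2) $\mathfrak k_{v+\beta}=\exp\big(\pi i[\beta_1\beta_2+\beta_1+\beta_2-\beta_1v_2+\beta_2v_1]\big)\,\mathfrak k_v$ for $\beta=(\beta_1,\beta_2)\in\mathbb Z^2$;
* (K3) $\mathfrak k_v(\tau)=\mathrm{const}_v\cdot q_\tau^{v_1(v_1-1)/2}(1-q_v)\prod_{n\ge1}(1-q_\tau^nq_v)(1-q_\tau^nq_v^{-1})(1-q_\tau^n)^{-2}$, where $q_\tau=e(\tau)$, $q_v=e(v_1\tau+v_2)$, powers of $q_\tau$ mean $q_\tau^x=e(x\tau)$, and $\mathrm{const}_v\neq0$.

Two small consistency checks: (K1) with $\gamma=-I$ says $\mathfrak k_v=-\mathfrak k_{-v}$, which is (K0). And replacing $v_2$ by $v_2+1$ does not change $q_v$, so by (K3) the form changes by a constant; (K2) says that this constant is $e^{\pi i(1+v_1)}$.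

Choose representatives
$$R=\{0<r<q_2:(r,q_2)=1\},\qquad H=\{0<u<q_1/2:(u,q_1)=1\}.$$
Since $q_1\ge3$, no unit $u$ mod $q_1$ equals $-u$, and exactly one of $\pm u$ has its representative in $H$. So $R\times H$ represents $(\mathbb Z/q_2)^*\times(\mathbb Z/q_1)^*$ modulo $\pm1$. Put
$$X_i=\sum_{r\in R}\overline{\chi_2}(r)r^i,\qquad Y_i=\sum_{u\in H}\overline{\chi_1}(u)u^i\qquad\text{in }\mathcal O_F .$$
We have $X_0=0$, hence $\sum_{R\times H}\theta(r,u)=\varphi(X_0Y_0)=0$. Moreover
$$\epsilon=1\ \Rightarrow\ Y_0=0;\qquad\qquad\epsilon=-1\ \Rightarrow\ X_2=q_2X_1.\tag{5}$$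
If $\epsilon=1$, then $2Y_0=\sum_{u\bmod q_1}\overline{\chi_1}(u)=0$. If $\epsilon=-1$, the substitution $r\mapsto q_2-r$ gives $X_2=-(q_2^2X_0-2q_2X_1+X_2)=2q_2X_1-X_2$.

**Lemma 3.** There is a constant $C\ne0$ with
$$U(z)=C\prod_{(r,u)\in R\times H}\mathfrak k_{(r/q_2,\,u/q_1)}(q_2z)^{\theta(r,u)}.\tag{6}$$

**Proof.** Use (K3) with $\tau=q_2z$, $v=(r/q_2,u/q_1)$. Then $q_\tau=q^{q_2}$ and $q_v=\zeta^uq^r$. The product in (K3) contributes the factors $1-\zeta^uq^k$ for all $k\ge1$ with $k\equiv r$ mod $q_2$ (the factor $1-q_v$ is $k=r$), and $1-\zeta^{-u}q^k$ for all $k\ge1$ with $k\equiv-r$. Both carry the exponent $\theta(r,u)$, which equals $\theta(k,u)$ in the first case and $\theta(k,-u)$ in the second, by (4). Since $R\times H$ represents the pairs modulo $\pm1$, every pair $(k,u)$ with $(k,q_2)=1$ and $u$ a unit mod $q_1$ occurs exactly once. The factors $(1-q_\tau^n)^{-2}$ cancel because $\sum_{R\times H}\theta=0$.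

There remains the power of $q$. Its exponent is
$$\sum_{R\times H}\theta(r,u)\cdot\frac{q_2}2\cdot\frac r{q_2}\Big(\frac r{q_2}-1\Big)=\frac12\,\varphi\Big(Y_0\Big(\frac{X_2}{q_2}-X_1\Big)\Big),$$
which is $0$ by (5), for either sign $\epsilon$. $\square$

Example: for $q_1=q_2=3$ we have $R=\{1,2\}$, $H=\{1\}$, $X_1=1-2=-1$, $X_2=1-4=-3=3X_1$, and $U(z)=C\,\mathfrak k_{(1/3,1/3)}(3z)/\mathfrak k_{(2/3,1/3)}(3z)$.

## Invariance of $U$ under $\Gamma_1(N)$

**Proposition 4.** $U\circ\gamma=U$ for every $\gamma\in\Gamma_1(N)$.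

**Proof.** Let $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ with $a=1+N\alpha$, $d=1+N\delta$, $c=N\kappa$. Dividing $ad-bc=1$ out gives
$$\alpha+\delta+N\alpha\delta=b\kappa.\tag{7}$$

**Step 1: compute the multiplier.** We have $q_2\gamma z=\gamma'(q_2z)$ with $\gamma'=\begin{pmatrix}a&q_2b\\c/q_2&d\end{pmatrix}\in SL_2(\mathbb Z)$. For $v=(r/q_2,u/q_1)$,
$$v\gamma'=\Big(\frac{ra}{q_2}+\frac{uc}{N},\ rb+\frac{ud}{q_1}\Big)=v+\beta,\qquad\beta_1=rq_1\alpha+u\kappa,\quad\beta_2=rb+uq_2\delta .$$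
Insert this into (6). By (K1) each form contributes the same factor $((c/q_2)q_2z+d)^{-1}$ to the power $\theta(r,u)$, and these cancel since $\sum_{R\times H}\theta=0$. By (K2), $U(\gamma z)=e^{\pi i\varphi(\hat E)}U(z)$ with
$$\hat E=\sum_{R\times H}\overline{\chi_2}(r)\overline{\chi_1}(u)\Big[\beta_1\beta_2+\beta_1+\beta_2-\beta_1\frac u{q_1}+\beta_2\frac r{q_2}\Big].$$

**Step 2: simplify $\hat E$.** The pieces of the bracket are
$$\beta_1\beta_2=r^2q_1\alpha b+ru(N\alpha\delta+\kappa b)+u^2q_2\kappa\delta,\qquad\beta_1+\beta_2=r(q_1\alpha+b)+u(\kappa+q_2\delta),$$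
$$-\beta_1\frac u{q_1}=-ru\alpha-u^2\frac\kappa{q_1},\qquad\beta_2\frac r{q_2}=r^2\frac b{q_2}+ru\delta .$$
Terms without $r$ contribute a multiple of $X_0=0$. So
$$\hat E=X_2Y_0\Big(q_1\alpha b+\frac b{q_2}\Big)+X_1Y_1\,(N\alpha\delta+\kappa b-\alpha+\delta)+X_1Y_0\,(q_1\alpha+b).$$
By (7), $N\alpha\delta+\delta=b\kappa-\alpha$, so the middle bracket equals $2(\kappa b-\alpha)$, and the middle term lies in $2\mathcal O_F$.

**Step 3: show $\hat E\in2\mathcal O_F$.** If $\epsilon=1$, then $Y_0=0$ by (5) and only the middle term is left. If $\epsilon=-1$, then $X_2=q_2X_1$, so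
$$\hat E\equiv X_1Y_0\,(N\alpha b+b+q_1\alpha+b)\equiv X_1Y_0\cdot q_1\,\alpha(q_2b+1)\pmod{2\mathcal O_F}.$$
If $q_1$ is even this is in $2\mathcal O_F$. If $q_1$ is odd and $q_2$ even, all $r\in R$ are odd, so $X_1\equiv X_0=0$ mod $2\mathcal O_F$. Suppose finally that $q_1,q_2$ are odd. If $\alpha(q_2b+1)$ were odd, then $\alpha$ would be odd and $b$ even; then the left side of (7) is $\equiv1+\delta+\delta\equiv1$ mod $2$, while the right side $b\kappa$ is even, which is impossible. So $\alpha(q_2b+1)$ is even.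

In all cases $\varphi(\hat E)\in2\mathbb Z$, and $U(\gamma z)=U(z)$. $\square$

**Definition (winding number).** For $\gamma\in\Gamma_1(N)$,
$$w(\gamma)=w_\varphi(\gamma)=\frac1{2\pi i}\big(\log U(\gamma z)-\log U(z)\big).$$
By Proposition 4 the right side is integer-valued; it is continuous in $z$, so it does not depend on $z$. Writing $\log U(\gamma\gamma'z)-\log U(z)$ as $[\log U(\gamma\gamma'z)-\log U(\gamma'z)]+[\log U(\gamma'z)-\log U(z)]$ shows that $w:\Gamma_1(N)\to\mathbb Z$ is a homomorphism.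

## The limit of $\log U$ at $a/c$ and the identity $\varphi(S)=-2w_\varphi$

**Lemma 5.** Let $g\in C^2[0,\infty)$ with $g,g',g''=O(e^{-t})$, and let $0\le x\le1$. Then, as $h\to0^+$,
$$\sum_{l\ge0}g\big(h(l+x)\big)=\frac1h\int_0^\infty g(t)\,dt-\Big(x-\frac12\Big)g(0)+O(h).$$

**Proof.** Expand at $hl$. We get $g(h(l+x))=g(hl)+xh\,g'(hl)+O(h^2e^{-hl})$, and $\frac1h\int_{hl}^{h(l+1)}g=g(hl)+\frac h2g'(hl)+O(h^2e^{-hl})$. So
$$g(h(l+x))-\frac1h\int_{hl}^{h(l+1)}g=\Big(x-\frac12\Big)h\,g'(hl)+O(h^2e^{-hl}).$$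
Sum over $l$; the errors add up to $O(h^2/(1-e^{-h}))=O(h)$. In the same way $hg'(hl)=\int_{hl}^{h(l+1)}g'+O(h^2e^{-hl})$, so $\sum_lhg'(hl)=\int_0^\infty g'+O(h)=-g(0)+O(h)$. $\square$

**Proposition 6.** $\varphi(S(\gamma))=-2\,w_\varphi(\gamma)$ for all $\gamma\in\Gamma_1(N)$.

**Proof.** **Step 1: reduce to $c\ge1$.** Both sides are homomorphisms on $\Gamma_1(N)$. Suppose they agree when $c\ge1$. If $c<0$, then $\gamma^{-1}$ has lower-left entry $-c>0$. If $c=0$, then $a=d=1$ (as $ad=1$, $a\equiv1$ mod $N$, $N\geq 9$), and with $\gamma_0=\begin{pmatrix}1&0\\N&1\end{pmatrix}$ both $\gamma\gamma_0$ and $\gamma_0$ have lower-left entry $N\ge1$, so we use $\gamma=(\gamma\gamma_0)\gamma_0^{-1}$. So they agree everywhere. From now on $c\ge1$.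

**Step 2: $w$ is a limit at the cusp $a/c$.** For $y>0$ let
$$z_y=\gamma^{-1}\Big(\frac ac+iy\Big)=\frac{d(\frac ac+iy)-b}{-c(\frac ac+iy)+a}=\frac{\frac1c+idy}{-icy}=-\frac dc+\frac i{c^2y}.$$
As $y\to0^+$, $\operatorname{Im}z_y\to\infty$ and $\log U(z_y)\to0$. Hence
$$\log U\Big(\frac ac+iy\Big)=\log U(\gamma z_y)=\log U(z_y)+2\pi i\,w(\gamma)\longrightarrow2\pi i\,w(\gamma).\tag{8}$$

**Step 3: cut the sum into progressions.** Write $k=j+cl$ with $1\le j\le c$, $l\ge0$. Since $q_2\mid c$, $\theta(k,u)=\theta(j,u)$; and at $z=\frac ac+iy$ we have $q^k=e(\frac{ja}c)e^{-2\pi cy(l+j/c)}$. So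
$$\log U\Big(\frac ac+iy\Big)=\sum_{j=1}^c\sum_{l\ge0}g_j\Big(2\pi cy\big(l+\tfrac jc\big)\Big),\qquad g_j(t)=\sum_u\theta(j,u)\,\mathrm{Log}\Big(1-e\big(\tfrac u{q_1}+\tfrac{ja}c\big)e^{-t}\Big).$$

**Step 4: check that Lemma 5 applies.** If $(j,q_2)>1$, all $\theta(j,u)$ vanish and $g_j=0$; in particular $g_c=0$. Let $(j,q_2)=1$. Then $\frac u{q_1}+\frac{ja}c\notin\mathbb Z$. Otherwise $ja\in c\mathbb Z-u\frac c{q_1}\subset q_2\mathbb Z$ (recall $N\mid c$), and since $(a,c)=1$ this forces $q_2\mid j$, a contradiction. So each logarithm is $\mathrm{Log}(1-xe^{-t})$ with $|x|=1$, $x\ne1$. For $t\ge0$ the number $1-xe^{-t}$ has positive real part and stays away from $0$. So $g_j$ is smooth on $[0,\infty)$. For large $t$ it is $O(e^{-t})$, and its first two derivatives are sums of fractions whose numerators are polynomials in $e^{-t}$ divisible by $e^{-t}$ and whose denominators $(1-xe^{-t})^{1\text{ or }2}$ are bounded away from $0$. Thus $g_j,g_j',g_j''=O(e^{-t})$.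

**Step 5: take the limit.** With $h=2\pi cy$ and $x=j/c$, Lemma 5 gives
$$\log U\Big(\frac ac+iy\Big)=\frac1h\sum_j\int_0^\infty g_j-\sum_jB_1\Big(\frac jc\Big)g_j(0)+O(h),$$
because $\frac jc-\frac12=B_1(\frac jc)$ for $1\le j<c$ and $g_c=0$. By (8) a finite limit exists, so the coefficient of $\frac1h$ is zero and $2\pi i\,w(\gamma)=-\sum_jB_1(\frac jc)g_j(0)$.

**Step 6: recognize $S$.** Insert (3) into $g_j(0)$. The contribution of the real parts is
$$-\sum_{j,u}\theta(j,u)B_1\Big(\frac jc\Big)\log\Big|2\sin\pi\Big(\frac u{q_1}+\frac{aj}c\Big)\Big|,$$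
and it vanishes, because under $(j,u)\mapsto(-j,-u)$ the factor $B_1(j/c)$ changes sign while the other two do not, by (4). What remains is
$$2\pi i\,w(\gamma)=-\pi i\sum_{j,u}\theta(j,u)B_1\Big(\frac jc\Big)B_1\Big(\frac u{q_1}+\frac{aj}c\Big)=-\pi i\,\varphi(S(\gamma)),$$
since the Bernoulli values are rational and $\varphi$ is $\mathbb Q$-linear. $\square$

**Corollary 7.** $S(\Gamma_1(N))\subseteq2\mathcal O_F$.

**Proof.** By Proposition 6, $\varphi(\frac12S(\gamma))=-w_\varphi(\gamma)\in\mathbb Z$ for every $\varphi\in\mathrm{Hom}(\mathcal O_F,\mathbb Z)$. Since $\mathcal O_F$ is free over $\mathbb Z$ of rank $[F:\mathbb Q]$, we may take for $\varphi$ the coordinate functions of a basis, and they show $\frac12S(\gamma)\in\mathcal O_F$. $\square$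

Half of both theorems is done. In the example above, $w=1$ for $\begin{pmatrix}10&7\\27&19\end{pmatrix}$, so the case $q_1=q_2=3$ is completely proved.

## Divisible winding numbers force an integral $p$-th root

Suppose the image is too small, so that all $w_\varphi(\gamma)$ are divisible by a prime $p$. Then $U^{1/p}$ is again invariant. We want to conclude that its $q$-coefficients are algebraic integers. This is not automatic for a $p$-th root of an integral series: $(1+q)^{1/2}=1+\frac12q-\frac18q^2+\cdots$. What saves us is that the root is a modular function for a congruence subgroup.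

**Proposition 8.** If $p$ is prime and $w_\varphi(\Gamma_1(N))\subseteq p\mathbb Z$, then $U_\varphi=V^p$ with $V\in1+q\mathcal O[[q]]$.

**Proof.** Put $V=\exp(\frac1p\log U)$. It is holomorphic on $\mathbb H$ and $V^p=U$. Since $V(\gamma z)=e^{2\pi iw(\gamma)/p}V(z)=V(z)$, it is $\Gamma_1(N)$-invariant. Since $\log U$ is a power series in $q$ with coefficients in $K$ and no constant term, $V\in1+qK[[q]]$. Let $L=\mathbb Q(e(1/N))\supset K$, with ring of integers $\mathcal O_L$, and $t=e(z/N)$, so $q=t^N$.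

**Step 1: $V$ is meromorphic at all cusps.** Let $\sigma\in SL_2(\mathbb Z)$. Write $\begin{pmatrix}q_2&0\\0&1\end{pmatrix}\sigma=\sigma'\begin{pmatrix}A&B\\0&D\end{pmatrix}$ with $\sigma'\in SL_2(\mathbb Z)$ and integers $A,D>0$. Then $q_2\,\sigma z=\sigma'\big(\frac{Az+B}D\big)$. By (6) and (K1), where the weight factors cancel as before, $U(\sigma z)$ is a constant times $\prod_{R\times H}\mathfrak k_{v\sigma'}\big(\frac{Az+B}D\big)^{\theta(r,u)}$ with $v=(r/q_2,u/q_1)$. By (K2) we may change $v\sigma'$ modulo $\mathbb Z^2$, at the cost of constants, so that its first coordinate $v_1$ lies in $[0,1)$. Put $\tau=\frac{Az+B}D$ and let $\operatorname{Im}z\ge1$, so $\operatorname{Im}\tau\ge\frac AD$. In (K3) the leading power of $q_\tau$ has absolute value $e^{O(\operatorname{Im}z)}$. The factor $1-q_v$ is a nonzero constant if $v_1=0$, and if $v_1>0$ it is bounded above and away from $0$, since $|q_v|=|q_\tau|^{v_1}$ is bounded away from $1$. The remaining product is bounded above and away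 from $0$, since $|q_\tau^nq_v^{\pm1}|\le|q_\tau|^{n-v_1}$ with $n-v_1\geq 1-v_1>0$. So $|U(\sigma z)|=e^{O(\operatorname{Im}z)}$ for $\operatorname{Im}z\ge1$, and the same holds for $|V(\sigma z)|=|U(\sigma z)|^{1/p}$.

The group $\Gamma(N)$ of matrices congruent to $I$ mod $N$ is normal in $SL_2(\mathbb Z)$ and contained in $\Gamma_1(N)$, so $V\circ\sigma$ is $\Gamma(N)$-invariant. In particular it is invariant under $z\mapsto z+N$, hence a holomorphic function of $t$ in a punctured disk, bounded by a power of $|t|^{-1}$. So it is meromorphic at $t=0$. Hence $V$ is a modular function for $\Gamma(N)$.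

**Step 2: $V$ lies in $\operatorname{Frac}(\mathcal O_L[[t]])$.** The field of modular functions for $\Gamma(N)$ is generated over $\mathbb C$ by $j$ and the Fricke functions, which up to constant factors are
$$f_v=\frac{E_4E_6}\Delta\Big(\frac1{12}+\frac{q_v}{(1-q_v)^2}+\sum_{m,n\ge1}nq^{mn}(q_v^n+q_v^{-n}-2)\Big),\qquad v\in(\tfrac1N\mathbb Z)^2\setminus\mathbb Z^2,\ 0\le v_1<1,$$
with $q_v=e(v_1z+v_2)=t^{Nv_1}e(v_2)$ (Shimura, *Introduction to the Arithmetic Theory of Automorphic Functions*, §6.1; Lang, *Elliptic Functions*, Ch. 6). Look at their $t$-expansions. The series $j$ and $E_4E_6/\Delta$ lie in $q^{-1}\mathbb Z[[q]]$. If $v_1>0$, $q_v(1-q_v)^{-2}=\sum nq_v^n$ has coefficients in $\mathcal O_L$; if $v_1=0$ it is a constant in $L$. The double sum has coefficients in $\mathcal O_L$ and only nonnegative powers of $t$, since $q^{mn}q_v^{-n}$ has $t$-exponent $Nn(m-v_1)>0$. So each of these functions is $t^{-i}$ times a series in $\mathcal O_L[[t]]$, divided by an integer. They lie in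 $\operatorname{Frac}(\mathcal O_L[[t]])$ and in $L((t))$.

Write $\mathcal BV=\mathcal A$ with $\mathcal A,\mathcal B$ polynomials over $\mathbb C$ in $j$ and the $f_v$, and $\mathcal B$ not the zero function. Let $m_1,\dots,m_d$ be the monomials that occur. Consider the vectors $(\beta,\alpha)\in\mathbb C^{2d}$ with
$$\sum_i\beta_im_iV=\sum_i\alpha_im_i .$$
Comparing coefficients of powers of $t$, this is a homogeneous linear system in $2d$ unknowns. Its coefficients are in $L$, because $V$ and the $m_i$ have expansions over $L$. By row reduction, the space of complex solutions is spanned by solutions in $L^{2d}$. The map $(\beta,\alpha)\mapsto\sum\beta_im_i$ is linear and not identically zero on the solution space, because the coefficients of $(\mathcal B,\mathcal A)$ are a solution. So it is nonzero on some solution in $L^{2d}$, and for this one $V=\sum\alpha_im_i/\sum\beta_im_i$. Thus $V\in L(j,f_v)\subset\operatorname{Frac}(\mathcal O_L[[t]])$.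

**Step 3: conclude by integral closedness.** $\mathcal O_L$ is a regular ring, so $\mathcal O_L[[t]]$ is regular (Matsumura, *Commutative Ring Theory*, Thm 19.5), and a regular domain is integrally closed. The element $V$ of its fraction field satisfies $V^p=U\in\mathcal O_L[[t]]$. So $V\in\mathcal O_L[[t]]$, and its coefficients lie in $\mathcal O_L\cap K=\mathcal O$. $\square$

## Quadratic characters: the Gauss sum, and the prime $2$

We now prove Theorem 1. Let $\chi_1,\chi_2$ be quadratic, $\varphi=\mathrm{id}$. By Proposition 6, $S=-2w$ with $w(\Gamma_1(N))=g\mathbb Z$ for some $g\ge0$, and we must show $g=1$. If not, choose a prime $p\mid g$ (any prime if $g=0$). By Proposition 8,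
$$U=\prod_{k\ge1}\prod_u(1-\zeta^uq^k)^{\chi_2(k)\chi_1(u)}=V^p,\qquad V\in1+q\mathcal O[[q]].$$

**Step 1: the first coefficient rules out most $p$.** Only $k=1$ contributes to the $q$-coefficient of $U$, which is $-G$ with the Gauss sum $G=\sum_u\chi_1(u)\zeta^u$. Recall that $G^2=\chi_1(-1)q_1$. By (R), the $q$-coefficient of $V$ is $-G/p$, so $G/p$ is an algebraic integer, and so is $G^2/p^2=\pm q_1/p^2$. Being rational, it is an integer: $p^2\mid q_1$. The conductor of a quadratic character is an odd squarefree number times $1$, $4$ or $8$. So we have a contradiction, except when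
$$p=2,\qquad q_1=2^sf,\quad s\in\{2,3\},\ f\text{ odd and squarefree}.$$

Here the first coefficient really is silent. Take $q_1=4$, $q_2=3$, with the nontrivial characters. Then $G=i-(-i)=2i$, and
$$U=\prod_{k}\Big(\frac{1-iq^k}{1+iq^k}\Big)^{\chi_2(k)}=(1-2iq-2q^2+\cdots)(1+2iq^2+\cdots)=1-2iq+(-2+2i)q^2+\cdots .$$
A square root starts $1-iq+v_2q^2+\cdots$, which is fine so far. But $2v_2+(-i)^2=-2+2i$ gives $v_2=-\frac12+i\notin\mathcal O$. The contradiction sits at a later coefficient, and we need a way to reach it in general. The remedy is that modulo squares, an exponent $-1$ may be replaced by $+1$; then numerator and denominator merge into a cyclotomic polynomial, and cyclotomic polynomials of order divisible by $4$ are polynomials in a power of $X$.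

**Step 2: complete the square to cyclotomic polynomials.** In the exceptional case let
$$P_\pm(X)=\prod_{\chi_1(u)=\pm1}(1-\zeta^uX)\in\mathcal O[X].$$
Then $P_+P_-=\prod_{u\in(\mathbb Z/q_1)^*}(1-\zeta^uX)=\Phi_{q_1}(X)$: this product is the reversed polynomial of $\Phi_{q_1}$, and $\Phi_n$ is palindromic for $n\ge2$. To see that $P_\pm$ really has coefficients in $\mathcal O$, note only that $\zeta\in\mathcal O$. We have $U=\prod_k(P_+(q^k)/P_-(q^k))^{\chi_2(k)}$. Put
$$Z=V\prod_{k\ge1}P_-(q^k)^{\chi_2(k)}\in1+q\mathcal O[[q]].$$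
Then
$$Z^2=U\prod_kP_-(q^k)^{2\chi_2(k)}=\prod_{k\ge1}\Phi_{q_1}(q^k)^{\chi_2(k)}=\prod_{k\ge1}\Phi_{2f}(q^{Ek})^{\chi_2(k)},\qquad E=2^{s-1},$$
because $\Phi_{2^sf}(X)=\Phi_{2f}(X^{2^{s-1}})$.

**Step 3: read off the coefficient of $q^E$.** For $n\ge2$ the coefficient of $X$ in the palindromic polynomial $\Phi_n$ is minus the sum of the primitive $n$-th roots of unity, so $\Phi_{2f}(X)=1-\mu(2f)X+O(X^2)$, and $\mu(2f)=\pm1$ since $2f$ is squarefree. Only $k=1$ contributes to $q^E$, and $\chi_2(1)=1$, so $Z^2=1-\mu(2f)q^E+O(q^{2E})$. By (R), $Z=1-\frac{\mu(2f)}2q^E+\cdots$. Its coefficients lie in $\mathcal O$, so $\frac12\in\mathcal O$, a contradiction.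

So $g=1$, and $S(\Gamma_1(q_1q_2))=2\mathbb Z$. Theorem 1 is proved. $\blacksquare$

## From $\mathbb Z$ to $\mathcal O_F$: what has to be contradicted

For Theorem 2 we know $\frac12S(\Gamma_1(N))\subseteq\mathcal O_F$ (Corollary 7). Suppose the inclusion is strict. The quotient is a nonzero finitely generated abelian group, so for some prime $p$ there is a nonzero additive map $\mathcal O_F/p\to\mathbb F_p$ killing $\frac12S(\Gamma_1(N))$. As $\mathcal O_F$ is free, this map lifts to $\varphi\in\mathrm{Hom}(\mathcal O_F,\mathbb Z)$ with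
$$\varphi\not\equiv0\bmod p,\qquad w_\varphi(\Gamma_1(N))=-\varphi\big(\tfrac12S(\Gamma_1(N))\big)\subseteq p\mathbb Z .\tag{9}$$
By Proposition 8, $U_\varphi=V^p$ with $V\in1+q\mathcal O[[q]]$. It suffices to deduce that
$$\theta(k,u)\equiv0\pmod p\quad\text{for all }(k,q_2)=1,\ (u,q_1)=1,\tag{10}$$
because then $\varphi\equiv0$ mod $p$ by (2), contrary to (9). In words: if the product $U$ is a $p$-th power of an integral series, its exponents must be divisible by $p$. In this form the claim is about $\theta$, and we need two lemmas: one to exchange the roles of $q_1$ and $q_2$, one to invert a Gauss-type sum modulo $p$.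

**Lemma 9.** $S_{\chi_1,\chi_2}(\Gamma_1(N))=S_{\chi_2,\chi_1}(\Gamma_1(N))$.

**Proof.** Let $U^*,w^*$ be the objects attached to the pair $(\chi_2,\chi_1)$ and the same $\varphi$; the exponents are $\theta^*(k,x)=\varphi(\overline{\chi_1}(k)\overline{\chi_2}(x))$ for $k$ mod $q_1$, $x$ mod $q_2$. Let $W=\begin{pmatrix}0&-1\\N&0\end{pmatrix}$, so $q_2Wz=-1/(q_1z)$. By (K1) for $\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, which sends $v$ to $(v_2,-v_1)$, and with weight factors cancelling, (6) gives
$$U(Wz)=C\prod_{(r,u)\in R\times H}\mathfrak k_{(u/q_1,\,-r/q_2)}(q_1z)^{\theta(r,u)} .$$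
The pairs $(u,-r)$ represent $(\mathbb Z/q_1)^*\times(\mathbb Z/q_2)^*$ modulo $\pm1$, and $\theta^*(u,-r)=\epsilon\,\theta(r,u)$. Formula (6) for the pair $(\chi_2,\chi_1)$ expresses $U^*$ as such a product with exponents $\theta^*$, over another set of representatives; by (K0) and (K2), and because $\theta^*$ is invariant under $\pm1$, changing representatives changes only the constant. Hence $U(Wz)=C'\,U^*(z)^\epsilon$ with a constant $C'\neq0$.

So $\log U(Wz)-\epsilon\log U^*(z)$ is a holomorphic function whose exponential is constant; it is constant. Put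
$$\gamma^*=W^{-1}\gamma W=\begin{pmatrix}d&-c/N\\-Nb&a\end{pmatrix}\in\Gamma_1(N).$$
Since $\gamma Wz=W\gamma^*z$,
$$2\pi i\,w(\gamma)=\log U(W\gamma^*z)-\log U(Wz)=\epsilon\big(\log U^*(\gamma^*z)-\log U^*(z)\big)=2\pi i\,\epsilon\,w^*(\gamma^*).$$
This holds for every $\varphi$, so $S_{\chi_1,\chi_2}(\gamma)=\epsilon\,S_{\chi_2,\chi_1}(\gamma^*)$ by Proposition 6 for both pairs. Finally $\gamma\mapsto\gamma^*$ is an automorphism of $\Gamma_1(N)$ (its square is conjugation by the scalar matrix $W^2$), and an image that is a group is not changed by the sign $\epsilon$. $\square$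

For the next lemma recall two facts. For a primitive character $\chi'$ mod $q'$ and a primitive $q'$-th root of unity $\omega$ put $G_\omega(\chi')=\sum_{v}\chi'(v)\omega^v$, the sum over $(\mathbb Z/q')^*$. Then $\sum_v\chi'(v)\omega^{wv}=\overline{\chi'}(w)G_\omega(\chi')$ for units $w$, and $G_\omega(\chi')G_\omega(\overline{\chi'})=\chi'(-1)q'$. The Ramanujan sum $c_{q'}(n)=\sum_{w\in(\mathbb Z/q')^*}\omega^{wn}$ is an integer.

**Lemma 10.** Let $p\nmid q'$, let $\chi'$ be a primitive character mod $q'$ with values in $F$ (trivial if $q'=1$), $\omega$ a primitive $q'$-th root of unity, $x\in\mathcal O_F$. If $\sum_{w\in(\mathbb Z/q')^*}\varphi(x\overline{\chi'}(w))\,\omega^w\in p\mathbb Z[\omega]$, then $\varphi(x\overline{\chi'}(s))\in p\mathbb Z$ for all $s\in(\mathbb Z/q')^*$.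

**Proof.** The idea is to multiply by the conjugate Gauss sum, but $\varphi$ is only additive, so we do it by averaging over Galois conjugates. Let $t$ be a unit mod $q'$. The automorphism $\omega\mapsto\omega^t$ preserves $p\mathbb Z[\omega]$ and fixes the integers $\varphi(\cdot)$. Applying it and replacing $w$ by $t^{-1}w$ gives $\sum_w\varphi(x\,\chi'(t)\overline{\chi'}(w))\,\omega^w\in p\mathbb Z[\omega]$. Replace $t$ by $ts^{-1}$, multiply by $\omega^t$ and sum over all units $t$:
$$\sum_{t,w}\varphi\big(x\,\overline{\chi'}(s)\chi'(t)\overline{\chi'}(w)\big)\,\omega^{t+w}\in p\mathbb Z[\omega].$$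
Put $t=wv$. Then $\chi'(t)\overline{\chi'}(w)=\chi'(v)$, and summing over $w$ first turns the left side into
$$\sum_v\varphi\big(x\,\overline{\chi'}(s)\chi'(v)\big)\,c_{q'}(1+v)=\varphi\Big(x\,\overline{\chi'}(s)\sum_v\chi'(v)c_{q'}(1+v)\Big),$$
where additivity of $\varphi$ suffices because the $c_{q'}(1+v)$ are integers. The inner sum is
$$\sum_w\omega^w\sum_v\chi'(v)\omega^{wv}=G_\omega(\chi')\sum_w\overline{\chi'}(w)\omega^w=G_\omega(\chi')G_\omega(\overline{\chi'})=\chi'(-1)q'=\pm q' .$$
So $q'\varphi(x\overline{\chi'}(s))\in p\mathbb Z[\omega]\cap\mathbb Z=p\mathbb Z$, and $p\nmid q'$. $\square$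

By Lemma 9, in the situation (9) we may exchange $\chi_1$ and $\chi_2$: the image, the prime $p$ and the map $\varphi$ stay the same. If $p$ fails to divide one of $q_1,q_2$, we arrange that $p\nmid q_1$. So there are two cases: $p\nmid q_1$, or $p$ divides both. From now on $k,k'$ denote positive integers coprime to $q_2$.

## The case $p\nmid q_1$: one coefficient at a time

We prove (10) by induction on $k$. Suppose it holds for all $k'<k$. Then the exponents in
$$V\prod_{k'<k}\prod_u(1-\zeta^uq^{k'})^{-\theta(k',u)/p}\in1+q\mathcal O[[q]]$$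
are integers, and the $p$-th power of this series is
$$\prod_{k'\ge k}\prod_u(1-\zeta^uq^{k'})^{\theta(k',u)}=1-c\,q^k+O(q^{k+1}),\qquad c=\sum_u\theta(k,u)\zeta^u .$$
By (R) the series itself is $1-\frac cpq^k+\cdots$, so $c\in p\mathcal O=p\mathbb Z[\zeta]$. Since $\theta(k,u)=\varphi(\overline{\chi_2}(k)\overline{\chi_1}(u))$, Lemma 10 with $q'=q_1$, $\chi'=\chi_1$, $\omega=\zeta$, $x=\overline{\chi_2}(k)$ gives $\theta(k,u)\equiv0$ mod $p$ for all units $u$. This is (10) for $k$.

## The case $p\mid q_1$, $p\mid q_2$: descent of the modulus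

The argument just given stops at Lemma 10 when $p\mid q_1$, and not only because the proof divides by $q'$. Take $q_1=4$, $p=2$. Then $\theta(k,3)=-\theta(k,1)$, so $c=\theta(k,1)i-\theta(k,3)i=2i\,\theta(k,1)$ is always divisible by $2$, and $c\in p\mathcal O$ says nothing about $\theta(k,1)$.

But in general $c\in p\mathcal O$ still says something: it will force $\theta(k,u)$ mod $p$ to depend only on $u$ modulo the smaller number $q_1/p$. Then the factors $1-\zeta^uq^k$ with $u$ in one fiber multiply up to a factor of the form $1-\zeta^{pu}q^{pk}$, so modulo $p$-th powers $U$ becomes a product of the same kind, in $q^p$, with $q_1$ replaced by $q_1/p$. We repeat until only one power of $p$ is left, and there $c\in p\mathcal O$ gives $\theta\equiv0$. The induction on $k$ has to be modified, since the earlier factors are no longer $p$-th powers; they leave behind a series in $q^p$. That series does no harm at $q^k$, because $p\mid q_2$ and $(k,q_2)=1$ give $p\nmid k$.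

Notation: $q_1=p^sq'$ with $s\ge1$, $p\nmid q'$. Then $\chi_1=\chi_p\chi'$ with $\chi_p,\chi'$ primitive mod $p^s$ and mod $q'$. Their values are values of $\chi_1$ (evaluate at $u\equiv v$ mod $p^s$, $u\equiv1$ mod $q'$, and vice versa), so they lie in $F$. Write $\zeta=\xi\omega$ with $\xi$ of order $p^s$ and $\omega$ of order $q'$. For $0\le j\le s-1$ put
$$M_j=p^{s-j}q',\qquad\zeta_j=\zeta^{p^j},\quad\xi_j=\xi^{p^j},\quad\omega_j=\omega^{p^j};$$
these have orders $M_j$, $p^{s-j}$ and $q'$, and $\mathbb Z[\omega_j]=\mathbb Z[\omega]$.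

**Claim$_j$.** For every $k$, $\theta(k,u)$ mod $p$ (for units $u$ mod $q_1$) depends only on $u$ mod $M_j$.

Claim$_0$ is trivial, since $M_0=q_1$. We show that Claim$_j$ implies Claim$_{j+1}$ if $j\le s-2$, and that Claim$_{s-1}$ implies (10). So fix $j$ and assume Claim$_j$.

**Step 1: collapse the product to modulus $M_j$.** Choose integers $\theta_j(k,\bar u)$ for $\bar u\in(\mathbb Z/M_j)^*$ with $\theta(k,u)\equiv\theta_j(k,\bar u)$ mod $p$ whenever $u\mapsto\bar u$. Since $p\mid M_j$, the moduli $M_j$ and $q_1$ have the same prime divisors, so all $p^j$ lifts of $\bar u$ to $\mathbb Z/q_1$ are units. They are $u+M_ji$ with $0\le i<p^j$, and $\zeta^{M_j}$ is a primitive $p^j$-th root of unity, so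
$$\prod_{u\mapsto\bar u}(1-\zeta^uX)=1-\zeta_j^{\bar u}X^{p^j}.\tag{11}$$
Put $Q=\prod_k\prod_u(1-\zeta^uq^k)^{(\theta(k,u)-\theta_j(k,\bar u))/p}\in1+q\mathcal O[[q]]$. Then
$$V^p=U_\varphi=Q^p\prod_k\prod_{\bar u}(1-\zeta_j^{\bar u}q^{p^jk})^{\theta_j(k,\bar u)} .$$
So $(V/Q)^p$ is a series in $q^{p^j}$, and by (R) so is $V/Q$, whose coefficients lie in $\mathcal O$. Replacing $q^{p^j}$ by $q$ we obtain
$$\prod_k\prod_{\bar u}(1-\zeta_j^{\bar u}q^k)^{\theta_j(k,\bar u)}=V_j^p,\qquad V_j\in1+q\mathcal O[[q]].\tag{12}$$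
Put $c_k=\sum_{\bar u}\theta_j(k,\bar u)\zeta_j^{\bar u}\in\mathbb Z[\zeta_j]$.

**Step 2: what $c_k\in p\mathcal O$ implies.** This is the replacement for the use of Lemma 10 in the first case.

**Lemma 11.** Assume Claim$_j$ and $c_k\in p\mathcal O$. Then, for this $k$: if $j\le s-2$, $\theta(k,u)$ mod $p$ depends only on $u$ mod $M_{j+1}$; if $j=s-1$, $\theta(k,u)\equiv0$ mod $p$ for all units $u$.

**Proof.** Since $\mathbb Z[\zeta_j]$ is the full ring of integers of $\mathbb Q(\zeta_j)$, $p\mathcal O\cap\mathbb Z[\zeta_j]=p\mathbb Z[\zeta_j]$, so $c_k\in p\mathbb Z[\zeta_j]$. For each $v\in(\mathbb Z/p^{s-j})^*$ choose a lift $\tilde v$ mod $p^s$ and put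
$$\Lambda(v)=\sum_{w\in(\mathbb Z/q')^*}\varphi\big(\overline{\chi_2}(k)\overline{\chi_p}(\tilde v)\overline{\chi'}(w)\big)\,\omega_j^w\in\mathbb Z[\omega].$$
By the Chinese remainder theorem, $\bar u\in(\mathbb Z/M_j)^*$ corresponds to a pair $(v,w)$, and $\zeta_j^{\bar u}=\xi_j^v\omega_j^w$. The unit $u$ mod $q_1$ with $u\equiv\tilde v$ mod $p^s$ and $u\equiv w$ mod $q'$ is a lift of $\bar u$, so
$$\theta_j(k,\bar u)\equiv\theta(k,u)=\varphi\big(\overline{\chi_2}(k)\overline{\chi_p}(\tilde v)\overline{\chi'}(w)\big)\pmod p.\tag{13}$$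
Therefore
$$\sum_{v\in(\mathbb Z/p^{s-j})^*}\xi_j^v\Lambda(v)\equiv c_k\equiv0\pmod{p\mathbb Z[\zeta_j]}.\tag{14}$$

*Case $j=s-1$.* Now $\xi_j$ has order $p$. As $p\nmid q'$, its minimal polynomial over $\mathbb Q(\omega)$ is $1+X+\cdots+X^{p-1}$. So $1,\xi_j,\dots,\xi_j^{p-2}$ is a $\mathbb Z[\omega]$-basis of $\mathbb Z[\zeta_j]=\mathbb Z[\omega][\xi_j]$, and multiplying by the unit $\xi_j$ we see that $\xi_j^v$, $1\le v\le p-1$, is one as well. So (14) gives $\Lambda(v)\in p\mathbb Z[\omega]$ for every $v$. Lemma 10 with the root $\omega_j$ and $x=\overline{\chi_2}(k)\overline{\chi_p}(\tilde v)$ shows that the right side of (13) is $\equiv0$ for all $v,w$. By Claim$_j$ every $\theta(k,u)$ is congruent to one of these values.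

*Case $j\le s-2$.* Let $n=s-j\ge2$ and $\rho=\xi_j^{p^{n-1}}$, which has order $p$. Since $\xi_j$ is a root of $X^{p^{n-1}}-\rho$, the powers $\xi_j^i$ with $0\le i<p^{n-1}$ span $\mathbb Z[\zeta_j]=\mathbb Z[\omega,\xi_j]$ over $\mathbb Z[\omega,\rho]$. Since $[\mathbb Q(\omega,\xi_j):\mathbb Q(\omega,\rho)]=p^{n-1}(p-1)/(p-1)=p^{n-1}$, they are independent:
$$\mathbb Z[\zeta_j]=\bigoplus_{0\le i<p^{n-1}}\xi_j^i\,\mathbb Z[\omega,\rho].$$
Every unit $v$ mod $p^n$ is uniquely $v=i+p^{n-1}t$ with $0<i<p^{n-1}$, $p\nmid i$, $0\le t\le p-1$, and then $\xi_j^v=\xi_j^i\rho^t$. So (14) says that for each such $i$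
$$\sum_{t=0}^{p-1}\Lambda(i+p^{n-1}t)\,\rho^t\in p\mathbb Z[\omega,\rho].$$
Insert $\rho^{p-1}=-\sum_{t<p-1}\rho^t$. Since $1,\rho,\dots,\rho^{p-2}$ is a $\mathbb Z[\omega]$-basis of $\mathbb Z[\omega,\rho]$, we get $\Lambda(i+p^{n-1}t)\equiv\Lambda(i+p^{n-1}(p-1))$ mod $p\mathbb Z[\omega]$ for all $t$. In other words, $\Lambda(v)-\Lambda(v^*)\in p\mathbb Z[\omega]$ whenever $v\equiv v^*$ mod $p^{n-1}$. This difference is $\sum_w\varphi(x\overline{\chi'}(w))\omega_j^w$ with $x=\overline{\chi_2}(k)\big(\overline{\chi_p}(\tilde v)-\overline{\chi_p}(\tilde v^*)\big)\in\mathcal O_F$. Lemma 10 gives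
$$\varphi\big(\overline{\chi_2}(k)\overline{\chi_p}(\tilde v)\overline{\chi'}(w)\big)\equiv\varphi\big(\overline{\chi_2}(k)\overline{\chi_p}(\tilde v^*)\overline{\chi'}(w)\big)\pmod p\quad\text{for all }w .$$
By (13) and Claim$_j$, this says $\theta(k,u)\equiv\theta(k,u^*)$ whenever $u\equiv u^*$ mod $p^{n-1}q'=M_{j+1}$. $\square$

**Step 3: $c_k\in p\mathcal O$ for every $k$.** We use induction on $k$; assume $c_{k'}\in p\mathcal O$ for all $k'<k$. Then Lemma 11 applies to each $k'<k$, and we claim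
$$\prod_{\bar u}(1-\zeta_j^{\bar u}q^{k'})^{\theta_j(k',\bar u)}=Q_{k'}^p\,D_{k'}(q^p),\qquad Q_{k'}\in1+q\mathcal O[[q]],\quad D_{k'}\in1+qK[[q]].\tag{15}$$
If $j=s-1$, all $\theta_j(k',\bar u)$ are divisible by $p$, and (15) holds with $D_{k'}=1$. If $j\le s-2$, then $\theta_j(k',\bar u)$ mod $p$ depends only on the image $\bar{\bar u}$ of $\bar u$ in $(\mathbb Z/M_{j+1})^*$. Choose integers $\eta(\bar{\bar u})\equiv\theta_j(k',\bar u)$ mod $p$. As $p\mid M_{j+1}$, the $p$ lifts of $\bar{\bar u}$ to $\mathbb Z/M_j$ are all units, and as in (11), $\prod_{\bar u\mapsto\bar{\bar u}}(1-\zeta_j^{\bar u}X)=1-\zeta_{j+1}^{\bar{\bar u}}X^p$. So (15) holds with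
$$Q_{k'}=\prod_{\bar u}(1-\zeta_j^{\bar u}q^{k'})^{(\theta_j(k',\bar u)-\eta(\bar{\bar u}))/p},\qquad D_{k'}(q^p)=\prod_{\bar{\bar u}}(1-\zeta_{j+1}^{\bar{\bar u}}q^{pk'})^{\eta(\bar{\bar u})}.$$

The factors of (12) with index at least $k$ multiply to $1-c_kq^k+O(q^{k+1})$. Dividing (12) by $\prod_{k'<k}Q_{k'}^p$ and taking $p$-th roots, which are unique by (R),
$$\frac{V_j}{\prod_{k'<k}Q_{k'}}=\Big(\prod_{k'<k}D_{k'}(q^p)\Big)^{1/p}\cdot\Big(1-\frac{c_k}pq^k+O(q^{k+1})\Big).$$
The left side is in $1+q\mathcal O[[q]]$. The first factor on the right is in $1+q^pK[[q^p]]$ by (R); its coefficients may have denominators, but it has no $q^k$-term, because $p\nmid k$. So the coefficient of $q^k$ on the right is exactly $-c_k/p$. It lies in $\mathcal O$, that is, $c_k\in p\mathcal O$.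

**Step 4: conclusion.** By Step 3, Lemma 11 applies to every $k$. If $j\le s-2$, it gives Claim$_{j+1}$; if $j=s-1$, it gives (10). Starting from Claim$_0$ we reach (10) after $s$ rounds.

So (10) holds in both cases, $\varphi\equiv0$ mod $p$ by (2), and this contradicts (9). Hence $\frac12S(\Gamma_1(N))=\mathcal O_F$, that is, $S_{\chi_1,\chi_2}(\Gamma_1(q_1q_2))=2\mathcal O_F$. Theorem 2 is proved. $\blacksquare$

It is instructive to run the descent for $q_1=4$, $p=2$, $q_2$ even. Here $s=2$, $q'=1$, $M_0=4$, $M_1=2$. In round $j=0$, $c_k=2i\,\theta(k,1)$ is divisible by $2$ without any work, and Lemma 11 gives $\theta(k,1)\equiv\theta(k,3)$ mod $2$. The pair of factors $1\mp iq^k$ collapses to $1+q^{2k}$. In round $j=1$, with $\zeta_1=-1$, (12) reads $\prod_k(1+q^k)^{\theta_1(k,1)}=V_1^2$, now $c_k=-\theta_1(k,1)$, and $c_k\in2\mathcal O$ says that $\theta_1(k,1)$, hence $\theta(k,u)$, is even. The collapse to $1+q^{2k}$ is the same one as in the proof of Theorem 1, where $\Phi_4(q^k)=1+q^{2k}$.
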